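\title{Eventual periodicity of $\mathrm{Ext}_{\mathbf{k}[\mathfrak{S}_n]}(V_n,W_n)$ for finitely generated FI-modules}

\begin{abstract}
Let $V$ and $W$ be finitely generated FI-modules over a field $\mathbf{k}$ of characteristic $p>0$. We prove that for every $t\ge 0$ the groups $\mathrm{Ext}^t_{\mathbf{k}[\mathfrak{S}_n]}(V_n,W_n)$ are eventually periodic in $n$, which answers a question posed by Nagpal. As period one can take any power $q$ of $p$ larger than the growth exponent of $\dim W_n$; it depends neither on $V$ nor on $t$, and it is optimal in terms of the growth exponent. The proof constructs a comparison map from the group for $n+q$ to the group for $n$: one restricts to $\mathfrak{S}_n\times E$, where $E$ is an elementary abelian group acting simply transitively on the $q$ new points, and inverts a cohomology class of $E$ that vanishes on every proper subgroup.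
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, $\mathbf{k}$ is a field of characteristic $p>0$. Let $\mathrm{FI}$ be the category of finite sets and injections. An \emph{FI-module} is a functor $V$ from $\mathrm{FI}$ to $\mathbf{k}$-vector spaces. We write $V(S)$ for its value on a finite set $S$ and $V_n=V([n])$, where $[n]=\{1,\dots,n\}$. The bijections of $[n]$ make $V_n$ a representation of the symmetric group $\mathfrak{S}_n$, so an FI-module is a sequence of representations of all symmetric groups, tied together by the maps that injections induce. The submodule \emph{generated} by a set of elements of $\bigsqcup_n V_n$ is the smallest sub-FI-module containing them; its value on $S$ is spanned by the elements $V(f)v$, where $v\in V_a$ runs over the given elements and $f$ over the injections $[a]\to S$. The module $V$ is \emph{finitely generated} if it is generated by a finite set, that is, if some finite set of elements lies in no proper sub-FI-module.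

The simplest examples are the constant module $M(0)$, with $M(0)(S)=\mathbf{k}$ and all maps the identity, and the permutation module $M(1)$, with $M(1)(S)=\mathbf{k}[S]$ the vector space with basis $S$. The augmentation $\varepsilon\colon \mathbf{k}[S]\to\mathbf{k}$, $s\mapsto1$, is a map of FI-modules $M(1)\to M(0)$. Its kernel
\[
J(S)=\ker\bigl(\varepsilon\colon\mathbf{k}[S]\to\mathbf{k}\bigr)
\]
is generated by one difference $s-s'$ of two basis elements, and it will serve as our running example. The invariants of $\mathbf{k}[S]$ are the multiples of $\sigma_S=\sum_{s\in S}s$, and $\varepsilon(\sigma_S)=|S|$. Hence for $n\ge1$ the space $H^0(\mathfrak{S}_n,J_n)$ has dimension $1$ if $p\mid n$ and $0$ otherwise. So the cohomology of a finitely generated FI-module need not become constant in $n$; the most one can ask for is periodicity.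

A sequence of vector spaces $(A_n)_{n\ge0}$ is \emph{eventually periodic} if there are integers $h\ge1$ and $N\ge0$ with $A_n\cong A_{n+h}$ for all $n\ge N$; we call $h$ an \emph{eventual period}. Nagpal \cite{Nagpal} proved that for a finitely generated FI-module $W$ and each $t\ge0$ the groups $H^t(\mathfrak{S}_n,W_n)$ are eventually periodic in $n$, with period a power of $p$. Since $H^t(\mathfrak{S}_n,W_n)=\mathrm{Ext}^t_{\mathbf{k}[\mathfrak{S}_n]}(\mathbf{k},W_n)$ and $\mathbf{k}=M(0)_n$, it is natural to let the first variable vary as well. The following question is posed in \cite{Nagpal}.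

\medskip
\noindent\textbf{Question.} \emph{Let $V$ and $W$ be finitely generated FI-modules over $\mathbf{k}$. Is the sequence $\bigl(\mathrm{Ext}^t_{\mathbf{k}[\mathfrak{S}_n]}(V_n,W_n)\bigr)_{n\ge0}$ eventually periodic in $n$ for every $t\ge0$?}
\medskip

The theorem just quoted does not apply directly. One has $\mathrm{Ext}^t_{\mathbf{k}[\mathfrak{S}_n]}(V_n,W_n)=H^t(\mathfrak{S}_n,\mathrm{Hom}_{\mathbf{k}}(V_n,W_n))$, but an injection $S\to T$ gives no evident map from $\mathrm{Hom}_{\mathbf{k}}(V(S),W(S))$ to $\mathrm{Hom}_{\mathbf{k}}(V(T),W(T))$, because $\mathrm{Hom}$ is contravariant in the first variable. Still, one would guess that the answer is yes. For $V=M(1)$, Shapiro's lemma gives $\mathrm{Ext}^t_{\mathbf{k}[\mathfrak{S}_n]}(V_n,W_n)\cong H^t(\mathfrak{S}_{n-1},W_n)$, and $n\mapsto W_{n+1}$ is again a finitely generated FI-module, the shift of $W$ defined below; so these groups are eventually periodic. A general $V$ is a quotient of a sum of permutation modules of the same kind. But the passage to a quotient goes through long exact sequences, and the dimensions of the terms do not determine the ranks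 of the maps. What is needed is an actual map between the group for $n+q$ and the group for $n$, compatible with long exact sequences.

\subsection{Results}

A \emph{representation of degree $m$} is a functor $U$ from $m$-element sets and bijections to finite-dimensional vector spaces; this is the same as the finite-dimensional representation $U([m])$ of $\mathfrak{S}_m$. The \emph{induced module} $M(U)$ is the FI-module
\[
M(U)(S)=\bigoplus_{A\subset S,\ |A|=m}U(A),
\]
on which an injection $g$ acts by sending $U(A)$ to $U(g(A))$ through $U(g|_A)$. It is generated by its elements of degree $m$, and $\dim M(U)_n=\binom nm\dim U([m])$. For $a\ge0$ let $M(a)(S)$ be the vector space with basis the injections $[a]\to S$. Grouping injections by their image shows that $M(a)$ is the induced module $M(U)$ with $U(A)=\mathbf{k}[\mathrm{Bij}([a],A)]$; for $a=0,1$ we recover the two examples above. An element $v\in V_a$ defines a map $M(a)\to V$, $f\mapsto V(f)v$. Hence every finitely generated $V$ is a quotient of a finite sum of modules $M(a_i)$, and all $V_n$ are finite-dimensional.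

We say that $V$ is \emph{generated in degree $\le d$} if it is generated by $\bigsqcup_{i\le d}V_i$; for $d=-1$ this means $V=0$. The \emph{shift} of $V$ is the FI-module $(\Sigma V)(S)=V(S\sqcup\{*\})$, so that $(\Sigma^NV)(S)=V(S\sqcup[N])$. For a finitely generated $W$ let
\[
\delta(W)=\min\{\,d\ge-1:\ \Sigma^NW \text{ is generated in degree}\le d\text{ for some }N\ge 0\,\}.
\]
Taking $N=0$ shows that $\delta(W)$ is finite and at most the degree in which $W$ is generated, and $\delta(W)=-1$ if and only if $W_n=0$ for $n\gg0$. The invariant $\delta(W)$ is the growth exponent of $\dim W_n$: if $\delta(W)\ge0$, then $c\,n^{\delta(W)}\le\dim W_n\le C\,n^{\delta(W)}$ for $n\gg0$, with constants $c,C>0$ (Lemma~\ref{lem:growth}).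

\begin{theorem}[Periodicity]\label{thm:main}
Let $V$ and $W$ be finitely generated FI-modules and let $q$ be a power of $p$ ($q=1$ is allowed) with $q>\delta(W)$. For every $t\ge0$ there is an $N$ such that for all $n\ge N$
\[
\mathrm{Ext}^t_{\mathbf{k}[\mathfrak{S}_{n+q}]}(V_{n+q},W_{n+q})\cong\mathrm{Ext}^t_{\mathbf{k}[\mathfrak{S}_n]}(V_n,W_n).
\]
\end{theorem}

Since $\delta(W)$ is finite, such a $q$ exists, and the answer to the Question is yes. The period $q$ depends neither on $V$ nor on $t$.

\begin{theorem}[Sharpness]\label{thm:sharp}
For every $d\ge0$ there is a finitely generated $W$ with $\delta(W)=d$ such that the least eventual period of $\dim\mathrm{Hom}_{\mathfrak{S}_n}(\mathbf{k},W_n)$ is exactly the smallest power of $p$ greater than $d$. So the period in Theorem~\ref{thm:main} is optimal in terms of $\delta(W)$, and no period bound in terms of $V$ alone exists.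
\end{theorem}

\begin{theorem}[Stability]\label{thm:stable}
If $W$ is a finite direct sum of induced modules $M(U)$ and $V$ is any finitely generated FI-module, then $\dim\mathrm{Ext}^t_{\mathbf{k}[\mathfrak{S}_n]}(V_n,W_n)$ is eventually constant in $n$.
\end{theorem}

The two variables thus play different roles, and the example $J$ shows it. We saw that $\mathrm{Hom}_{\mathfrak{S}_n}(\mathbf{k},J_n)$ oscillates with period $p$. By contrast, an invariant linear form on $J_n$ takes one value $c$ on all differences $s-s'$ with $s\ne s'$, and for $n\ge3$ the relation $s-s''=(s-s')+(s'-s'')$ gives $c=2c$; so $\mathrm{Hom}_{\mathfrak{S}_n}(J_n,\mathbf{k})=0$ for all $n\ge3$.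

\subsection{The method}

Restriction to $\mathfrak{S}_n$ and the structure maps of $V$ and $W$ give a zigzag
\begin{equation}\label{eq:zigzag}
\mathrm{Ext}^t_{\mathfrak{S}_{n+q}}(V_{n+q},W_{n+q})\longrightarrow\mathrm{Ext}^t_{\mathfrak{S}_n}(V_n,W_{n+q})\longleftarrow\mathrm{Ext}^t_{\mathfrak{S}_n}(V_n,W_n).
\end{equation}
The structure map of $V$ points in the useful direction, which is why $V$ has no influence on the period. The structure map of $W$ points the wrong way. If $W$ is induced, $W_n$ is a direct summand of $W_{n+q}$, the second arrow has a left inverse, and the resulting map $\rho$ is an isomorphism for large $n$ by Nakaoka's stability theorem (Section~\ref{sec:induced}). The left inverse is not natural in $W$, so it is of no direct use for other $W$. The remedy is to keep part of the symmetry of the $q$ new points. We let $E=(\mathbb{Z}/p)^r$, $q=p^r$, permute them simply transitively, restrict to $\mathfrak{S}_n\times E$ instead of $\mathfrak{S}_n$, and invert a class $e\in H^*(E,\mathbf{k})$ that vanishes on all proper subgroups of $E$. After this localization the second arrow of \eqref{eq:zigzag}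 becomes invertible, and we obtain a map $\tau$ that is natural in $W$, commutes with connecting maps, and equals $\rho$ on induced modules of degree $<q$ (Section~\ref{sec:tau}). A d\'evissage (Section~\ref{sec:FI}) builds every $W$ with $\delta(W)<q$ from such induced modules and eventually vanishing modules by short exact sequences, and the five lemma finishes the proof. Section~\ref{sec:cohomology} recalls the group cohomology that we use, Section~\ref{sec:example} works the construction by hand for $W=J$, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.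

\section{Tools from group cohomology}\label{sec:cohomology}

All groups are finite and all modules are finite-dimensional over $\mathbf{k}$. For $\Gamma$-modules $X,Y$ we use the identification
\[
\mathrm{Ext}^*_\Gamma(X,Y):=\mathrm{Ext}^*_{\mathbf{k}[\Gamma]}(X,Y)=H^*(\Gamma,\mathrm{Hom}_{\mathbf{k}}(X,Y)),
\]
with $\Gamma$ acting on $\mathrm{Hom}_{\mathbf{k}}(X,Y)$ by conjugation. The long exact sequences in $X$ and in $Y$ are those of the corresponding short exact sequences of coefficient modules $\mathrm{Hom}_{\mathbf{k}}(X,Y)$. So every statement below about cohomology with coefficients applies to $\mathrm{Ext}$ in either variable. We write $\partial$ for connecting maps, and cohomology in negative degrees is zero.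

A homomorphism $\varphi\colon\Gamma'\to\Gamma$ induces $\varphi^*\colon H^*(\Gamma,M)\to H^*(\Gamma',M)$, called restriction ($\mathrm{res}$) for an inclusion and inflation ($\mathrm{inf}$) for a projection; it commutes with coefficient maps and with connecting maps. The ring $H^*(\Gamma,\mathbf{k})$ acts on $H^*(\Gamma,M)$ on the right by cup product, and $\varphi^*(x\cup c)=\varphi^*(x)\cup\varphi^*(c)$.

\begin{lemma}\label{lem:cup}
For $c\in H^*(\Gamma,\mathbf{k})$ the map $x\mapsto x\cup c$ commutes with the maps induced by homomorphisms of coefficient modules and with connecting maps.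
\end{lemma}

\begin{proof}
The first claim holds on cochains. For the second, represent $x$ and $c$ by cocycles and let $\tilde x$ be a cochain lifting $x$. Then $\tilde x\cup c$ lifts $x\cup c$ and $d(\tilde x\cup c)=d\tilde x\cup c$, so $\partial(x\cup c)=\partial(x)\cup c$.
\end{proof}

\begin{lemma}[Shapiro]\label{lem:shapiro}
Let $M=\bigoplus_{i\in I}M_i$ be a $\Gamma$-module whose summands are permuted transitively by $\Gamma$, and let $H$ be the stabilizer of $i_0\in I$. Restriction to $H$ followed by the projection $M\to M_{i_0}$ is an isomorphism $H^*(\Gamma,M)\to H^*(H,M_{i_0})$, and it carries the action of $c\in H^*(\Gamma,\mathbf{k})$ to the action of $\mathrm{res}^\Gamma_H(c)$. In particular, for every $\Gamma$-module $Y$ the maps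
\begin{align*}
\mathrm{Ext}^*_\Gamma(M,Y)&\to\mathrm{Ext}^*_H(M_{i_0},Y) &&\text{(restrict, pull back along }M_{i_0}\subset M),\\
\mathrm{Ext}^*_\Gamma(Y,M)&\to\mathrm{Ext}^*_H(Y,M_{i_0}) &&\text{(restrict, push forward along }M\to M_{i_0})
\end{align*}
are isomorphisms.
\end{lemma}

\begin{proof}
The module $M$ is coinduced from the $H$-module $M_{i_0}$, so the isomorphism is Shapiro's lemma, and the statement about $c$ follows from Lemma~\ref{lem:cup}. The modules $\mathrm{Hom}_{\mathbf{k}}(M,Y)=\bigoplus_i\mathrm{Hom}_{\mathbf{k}}(M_i,Y)$ and $\mathrm{Hom}_{\mathbf{k}}(Y,M)=\bigoplus_i\mathrm{Hom}_{\mathbf{k}}(Y,M_i)$ satisfy the same hypothesis as $M$, and their projections to the summand $i_0$ are the pullback and the pushforward in the statement.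
\end{proof}

\begin{lemma}[K\"unneth]\label{lem:kunneth}
Let $G$ and $E$ be finite groups and let $M$ be a $G$-module, regarded as a $G\times E$-module with trivial $E$-action. For $\alpha\in H^*(G,M)$ and $\beta\in H^*(E,\mathbf{k})$ put $\alpha\times\beta=\mathrm{inf}(\alpha)\cup\mathrm{inf}(\beta)$.
\begin{enumerate}
\item[(a)] The map $\alpha\otimes\beta\mapsto\alpha\times\beta$ is an isomorphism $\bigoplus_iH^i(G,M)\otimes H^{t-i}(E,\mathbf{k})\to H^t(G\times E,M)$, natural in $M$.
\item[(b)] We have $(\alpha\times\beta)\cup\mathrm{inf}(c)=\alpha\times(\beta c)$ for $c\in H^*(E,\mathbf{k})$, and $\partial(\alpha\times\beta)=\partial(\alpha)\times\beta$ for a short exact sequence of $G$-modules.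
\item[(c)] For $E'\le E$, restriction to $G\times E'$ sends $\alpha\times\beta$ to $\alpha\times\mathrm{res}(\beta)$. In particular, restriction to $G$ sends $\alpha\times1$ to $\alpha$ and kills $\alpha\times\beta$ if $\deg\beta>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $P_\bullet\to\mathbf{k}$ and $P'_\bullet\to\mathbf{k}$ be resolutions by finitely generated free modules over $\mathbf{k}[G]$ and $\mathbf{k}[E]$. Then $P_\bullet\otimes P'_\bullet$ is a free resolution over $\mathbf{k}[G\times E]$, and $\mathrm{Hom}_G(P_\bullet,M)\otimes\mathrm{Hom}_E(P'_\bullet,\mathbf{k})\to\mathrm{Hom}_{G\times E}(P_\bullet\otimes P'_\bullet,M)$ is an isomorphism, since both sides equal $M$ for free modules of rank one. The K\"unneth formula over a field gives (a). Part (b) follows from associativity of the cup product and Lemma~\ref{lem:cup}, and (c) from the compatibility of restriction with cup products.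
\end{proof}

The only information on the cohomology of symmetric groups that we need is Nakaoka's stability theorem \cite{Nakaoka}: the map $H_i(\mathfrak{S}_n;\mathbb{Z})\to H_i(\mathfrak{S}_{n+1};\mathbb{Z})$ is an isomorphism for $n\ge2i$. By the universal coefficient theorem $H^i(-,\mathbf{k})$ is determined, compatibly with these maps, by $H_i(-;\mathbb{Z})$ and $H_{i-1}(-;\mathbb{Z})$. Composing the resulting isomorphisms, we get, for finite sets $T$ and $B$ and with $\mathrm{Aut}(T)$ the group of permutations of $T$,
\begin{equation}\label{eq:nakaoka}
\mathrm{res}\colon H^i(\mathrm{Aut}(T\sqcup B),\mathbf{k})\xrightarrow{\ \cong\ }H^i(\mathrm{Aut}(T),\mathbf{k})\qquad\text{if }|T|\ge2i.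
\end{equation}

\subsection*{Inverting a cohomology class}

Let $G$ and $E$ be finite groups and $e\in H^s(E,\mathbf{k})$. The class $e$ acts on the cohomology of a $G\times E$-module $M$ by $x\mapsto xe:=x\cup\mathrm{inf}(e)$. For $t\in\mathbb{Z}$ put
\[
H^t(G\times E,M)_e=\varinjlim\Bigl(H^t(G\times E,M)\xrightarrow{\ e\ }H^{t+s}(G\times E,M)\xrightarrow{\ e\ }H^{t+2s}(G\times E,M)\to\cdots\Bigr),
\]
and write $\mathrm{Ext}^t_{G\times E}(X,Y)_e$ for $M=\mathrm{Hom}_{\mathbf{k}}(X,Y)$. These localized groups can be nonzero for $t<0$. The image $[x]$ of a class $x\in H^t(G\times E,M)$ is zero if and only if $xe^j=0$ for some $j$. Put $L^i=H^i(E,\mathbf{k})_e$; then $1\ne0$ in $L^0$ if and only if $e$ is not nilpotent.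

\begin{lemma}\label{lem:loc}
\begin{enumerate}
\item[(a)] A short exact sequence of $G\times E$-modules gives a natural long exact sequence of localized groups, with $t$ ranging over $\mathbb{Z}$, and $x\mapsto[x]$ commutes with coefficient maps and connecting maps.
\item[(b)] Let $M=\bigoplus_{i\in I}M_i$ be a $G\times E$-module whose summands are permuted by $G\times E$. Let $E_i\le E$ be the image in $E$ of the stabilizer $H_i$ of $i$. If $\mathrm{res}^E_{E_i}(e)=0$ for all $i$, then $H^t(G\times E,M)_e=0$ for all $t$.
\item[(c)] If $E$ acts trivially on $M$, then $H^t(G\times E,M)_e=\bigoplus_{i\ge0}H^i(G,M)\otimes L^{t-i}$, with $[\alpha\times\beta]=\alpha\otimes[\beta]$. Maps and connecting maps coming from $G$-modules act on the first tensor factor only.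
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:cup} multiplication by $e$ maps the long exact sequence to itself, and direct limits are exact.

(b) The module $M$ is the direct sum of the submodules belonging to the orbits on $I$. By Lemma~\ref{lem:shapiro} the orbit of $i$ contributes $H^*(H_i,M_i)$, on which $e$ acts through its pullback along $H_i\to E_i\subset E$. This pullback is zero, so $e$ acts as zero on $H^*(G\times E,M)$.

(c) Pass to the direct limit in Lemma~\ref{lem:kunneth}(a): by Lemma~\ref{lem:kunneth}(b), $e$ acts on the second factor and connecting maps act on the first, and direct limits commute with direct sums and tensor products.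
\end{proof}

\section{The smallest case}\label{sec:example}

We carry out the construction for $V=M(0)$, $W=J$ and $q=p$. Let $S$ be a set with $n\ge1$ elements, $G=\mathrm{Aut}(S)$, and let $B$ be a set with $p$ elements. We want a map from $H^t(\mathrm{Aut}(S\sqcup B),J(S\sqcup B))$ to $H^t(G,J(S))$.

\subsection*{The obstruction}
For the induced module $M(1)$ one can use the $G$-equivariant projection $\mathbf{k}[S\sqcup B]\to\mathbf{k}[S]$ that kills $B$. It does not commute with the augmentations: it sends $s-b\in J(S\sqcup B)$ to $s\notin J(S)$. No other projection helps. Reading off the coordinates along $B$ gives an exact sequence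
\begin{equation}\label{eq:Jseq}
0\to J(S)\to J(S\sqcup B)\to\mathbf{k}[B]\to0 ,
\end{equation}
in which $G$ acts trivially on $\mathbf{k}[B]$. A $G$-equivariant splitting would lift $b\in B$ to an invariant element $b+c\,\sigma_S$ with $1+cn=0$. This is impossible when $p\mid n$, which is the case in which the invariants of $J(S)$ are nonzero.

\subsection*{The remedy}
The quotient $\mathbf{k}[B]$ in \eqref{eq:Jseq} cannot be split off, but it can be made invisible. Let $E=\mathbb{Z}/p$ act on $B$ simply transitively; then \eqref{eq:Jseq} is a sequence of $G\times E$-modules. Let $y\in H^2(E,\mathbf{k})$ be the Bockstein of a generator of $H^1(E,\mathbb{F}_p)=\mathrm{Hom}(E,\mathbb{F}_p)$. Recall the periodicity of the cohomology of a cyclic group: for every $E$-module $M$, multiplication by $y$ is a bijection $H^i(E,M)\to H^{i+2}(E,M)$ for $i\ge1$, and for $i=0$ it is a surjection with kernel $\nu M$, where $\nu=\sum_{x\in E}x$. For $M=\mathbf{k}$ we have $\nu M=0$ and all $H^i(E,\mathbf{k})$, $i\ge0$, are one-dimensional. So with $e=y$ every $L^i$, $i\in\mathbb{Z}$, is one-dimensional, and $L^0=\mathbf{k}\cdot1$.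

The lines $\mathbf{k}b$ are permuted by $G\times E$ with stabilizer $G\times1$, and $y$ restricts to zero on the trivial group. By Lemma~\ref{lem:loc}(b) the localized cohomology of $\mathbf{k}[B]$ vanishes, so \eqref{eq:Jseq} and Lemma~\ref{lem:loc}(a),(c) give isomorphisms
\begin{equation}\label{eq:Jloc}
\bigoplus_{i\ge0}H^i(G,J(S))\otimes L^{t-i}=H^t(G\times E,J(S))_y\xrightarrow{\ \cong\ }H^t(G\times E,J(S\sqcup B))_y .
\end{equation}
Given $\xi\in H^t(\mathrm{Aut}(S\sqcup B),J(S\sqcup B))$, restrict it to $G\times E$, localize, apply the inverse of \eqref{eq:Jloc}, and let $\tau(\xi)$ be the component in $H^t(G,J(S))\otimes L^0=H^t(G,J(S))$.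

\subsection*{The computation for $t=0$}
If $p\nmid n$, source and target of $\tau$ vanish. Let $p\mid n$. The source is spanned by $\sigma_{S\sqcup B}=\sigma_S+\sigma_B$, and both summands are $G\times E$-invariant elements of $J(S\sqcup B)$, because $p$ divides $|S|$ and $|B|$. The class $[\sigma_S]$ is the image of $\sigma_S\otimes1$ under \eqref{eq:Jloc}. To find the preimage of $[\sigma_B]$, use the sequences
\[
0\to J(X)\to\mathbf{k}[X]\to\mathbf{k}\to0\qquad(X=B,\ S,\ S\sqcup B),
\]
with connecting maps $\partial_X$. The first two map to the third, by the identity on $\mathbf{k}$. Over $E$, the localized cohomology of $\mathbf{k}[B]$ vanishes, so $\partial_B\colon L^{-1}\to H^0(E,J(B))_y$ is bijective and $[\sigma_B]=\partial_B(\ell)$ for a unique $\ell\in L^{-1}$. Moreover $\ell\neq0$: we have $\nu J(B)=0$ because $\nu(b-b')=\sigma_B-\sigma_B$, so $\sigma_By^j\ne0$ for all $j$ by periodicity. Inflate to $G\times E$ and map to the sequence for $S\sqcup B$: this gives $[\sigma_B]=\partial_{S\sqcup B}(1\otimes\ell)$, which is also the image of $\partial_S(1\otimes\ell)=\partial_S(1)\otimes\ell$. Thus the preimage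 of $[\sigma_{S\sqcup B}]$ under \eqref{eq:Jloc} is
\[
\sigma_S\otimes1+\partial_S(1)\otimes\ell\ \in\ \bigl(H^0(G,J(S))\otimes L^0\bigr)\oplus\bigl(H^1(G,J(S))\otimes L^{-1}\bigr).
\]
Hence $\tau(\sigma_{S\sqcup B})=\sigma_S$, and for $t=0$ the map $\tau$ is an isomorphism for every $n\ge1$. The second term is not zero: $\partial_S(1)\ne0$, since $1$ is not the augmentation of an invariant of $\mathbf{k}[S]$ when $p\mid n$, the same fact that kept \eqref{eq:Jseq} from splitting. The localization moves the obstruction into the component $L^{-1}$, and $\tau$ discards it.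

Two things remain for the general case. For modules built on $m$-element subsets the stabilizers in $E$ are no longer trivial, and $y$ must be replaced by a class that vanishes on all of them. And since $\tau$ cannot be computed directly in general, we must reduce to modules on which it can. We begin with the reduction.

\section{Shifts and d\'evissage}\label{sec:FI}

We use the Noetherian property \cite{CEFN}: every submodule of a finitely generated FI-module over a field is finitely generated.

For an FI-module $V$ with $\dim V_i<\infty$, denote by $V_i$ also the restriction of $V$ to $i$-element sets, a representation of degree $i$. The maps $V(A)\to V(S)$ induced by the inclusions $A\subset S$ assemble to a map $M(V_i)\to V$ whose image is the submodule generated by $V_i$. So a finitely generated $V$ that is generated in degree $\le d$ is a quotient of $\bigoplus_{i\le d}M(V_i)$. The functor $U\mapsto M(U)$ is exact, and so is $\Sigma$.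

Let $U$ have degree $m$. Sorting the $m$-subsets of $S\sqcup[N]$ by their intersection $C$ with $[N]$ gives a decomposition of FI-modules
\begin{equation}\label{eq:shift}
\Sigma^NM(U)=M(U)\oplus\bigoplus_{\emptyset\ne C\subset[N],\ |C|\le m}M(U^C),\qquad U^C(A')=U(A'\sqcup C),
\end{equation}
where $U^C$ has degree $m-|C|<m$. The inclusions $S\subset S\sqcup[N]$ define a natural map $V\to\Sigma^NV$, which for $V=M(U)$ is the inclusion of the first summand. Put
\[
K(V)=\ker(V\to\Sigma V),\qquad\Delta V=\mathrm{coker}(V\to\Sigma V).
\]
These two modules measure the difference between $V$ and $\Sigma V$, and both are smaller than $V$ in the following sense.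

\begin{lemma}\label{lem:shift}
Let $V$ be finitely generated. Then $\Sigma V$, $\Delta V$ and $K(V)$ are finitely generated, and:
\begin{enumerate}
\item[(a)] if $V$ is generated in degree $\le d$ with $d\ge0$, then $\Sigma V$ is generated in degree $\le d$ and $\Delta V$ in degree $\le d-1$;
\item[(b)] $\delta(\Sigma V)\le\delta(V)$ and $\delta(\Delta V)\le\max(\delta(V)-1,-1)$;
\item[(c)] $K(V)_n=0$ for $n\gg0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $P=\bigoplus_{i\le d}M(V_i)\to V$ be the surjection above. Then $\Sigma P\to\Sigma V$ is surjective, and so is $\Delta P\to\Delta V$, because the surjection $\Sigma P\to\Sigma V\to\Delta V$ factors through it. By \eqref{eq:shift} with $N=1$, the modules $\Sigma P$ and $\Delta P$ are finite sums of induced modules of degrees $\le d$ and $\le d-1$. This also gives finite generation.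

(b) Both $\Delta\Sigma^NV$ and $\Sigma^N\Delta V$ send $S$ to the cokernel of $V(S\sqcup[N])\to V(S\sqcup[N]\sqcup\{*\})$, so they are isomorphic. Choose $N$ with $\Sigma^NV$ generated in degree $\le\delta(V)$ and apply (a) to it: $\Sigma^N(\Sigma V)\cong\Sigma(\Sigma^NV)$ and $\Sigma^N(\Delta V)\cong\Delta(\Sigma^NV)$ are generated in the required degrees. If $\delta(V)=-1$, both vanish.

(c) The submodule $K(V)$ is finitely generated by Noetherianity, say in degree $\le d$. An injection $S\to T$ with $|T|>|S|$ factors through $S\subset S\sqcup\{*\}$, so it kills $K(V)(S)$. For $n>d$ the space $K(V)_n$ is spanned by images of generators under such injections, hence is zero.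
\end{proof}

A module $X$ generated in degree $\le d$ is a quotient of induced modules by relations, and we want to see its top-degree part as an induced module. A relation involves a $d$-set $A$ and other subsets of some $A\sqcup[N]$. After shifting by $N$, formula \eqref{eq:shift} gives the other $d$-subsets a smaller degree, because they meet $[N]$. Modulo lower degree, the relation then only says that its coefficient at $A$ vanishes.

\begin{lemma}\label{lem:top}
Let $d\ge0$ and let $X$ be finitely generated and generated in degree $\le d$. Then there are $N\ge0$, a representation $\overline U$ of degree $d$ and an exact sequence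
\[
0\to X'\to\Sigma^NX\to M(\overline U)\to0
\]
with $X'$ finitely generated and generated in degree $\le d-1$.
\end{lemma}

\begin{proof}
Let $U=X_d$, let $P=M(U)\oplus\bigoplus_{i<d}M(X_i)$, and let $R$ be the kernel of the surjection $P\to X$. For $r\in P(T)$ and a $d$-subset $A\subset T$ let $r_A\in U(A)$ be the component of $r$ at $A$ in the summand $M(U)$. For an injection $g\colon T\to T'$ we have $(gr)_{g(A)}=U(g|_A)\,r_A$, and $(gr)_{A'}=0$ if $A'\not\subset g(T)$.

For a $d$-element set $A$ and $j\ge0$ let $U^{(j)}(A)=\{r_A:\ r\in R(A\sqcup[j])\}$. This is a subspace of $U(A)$. A bijection $A\to A'$ extends by the identity of $[j]$, so $U^{(j)}$ is a subfunctor of $U$. The inclusion $A\sqcup[j]\subset A\sqcup[j+1]$ preserves components at $A$, so $U^{(j)}\subset U^{(j+1)}$. Since $U$ is finite-dimensional, there is an $N$ such that $U^{(j)}=U^{(N)}=:U'$ for all $j\ge N$.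

By \eqref{eq:shift}, $\Sigma^NP=M(U)\oplus P'$, where $P'$ is a finite sum of induced modules of degree $\le d-1$. The projection $\mathrm{pr}\colon\Sigma^NP\to M(U)$ keeps, of an element $r\in P(S\sqcup[N])$, the components $r_A$ with $A\subset S$. We claim that $\mathrm{pr}(\Sigma^NR)=M(U')$.

Let $r\in R(S\sqcup[N])$ and let $A\subset S$ be a $d$-subset. Choose a bijection $S\sqcup[N]\to A\sqcup[j]$ that is the identity on $A$, where $j=N+|S\setminus A|\ge N$. It carries $r$ to an element of $R(A\sqcup[j])$ with the same component at $A$, so $r_A\in U^{(j)}(A)=U'(A)$. Conversely, let $A\subset S$ and $u\in U'(A)$, and choose $r\in R(A\sqcup[N])$ with $r_A=u$. The image of $r$ in $R(S\sqcup[N])$ has components only at $d$-subsets of $A\sqcup[N]$, and the only such subset contained in $S$ is $A$. So $\mathrm{pr}$ sends this image to $u$. This proves the claim.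

Let $X'$ be the image of $P'$ in $\Sigma^NX=\Sigma^NP/\Sigma^NR$. Then $\Sigma^NX/X'=\Sigma^NP/(P'+\Sigma^NR)=M(U)/\mathrm{pr}(\Sigma^NR)=M(U/U')$. Take $\overline U=U/U'$.
\end{proof}

\begin{lemma}\label{lem:growth}
Let $W$ be finitely generated with $\delta=\delta(W)\ge0$. Then $\dim W_n=O(n^\delta)$, and there is an $N$ with $\dim W_n\ge\binom{n-N}{\delta}$ for all $n\ge N$. In particular $c\,n^\delta\le\dim W_n\le C\,n^\delta$ for $n\gg0$, with $c,C>0$.
\end{lemma}

\begin{proof}
Choose $N_1$ such that $X=\Sigma^{N_1}W$ is generated in degree $\le\delta$. Then $\dim W_{n+N_1}\le\sum_{i\le\delta}\binom ni\dim X_i$, which gives the upper bound. Apply Lemma~\ref{lem:top} to $X$ with $d=\delta$, and let $N_2$ be the shift. If $\overline U=0$, then $\Sigma^{N_1+N_2}W=X'$ is generated in degree $\le\delta-1$, against the minimality of $\delta$. So $\overline U\ne0$ and $\dim W_{n+N_1+N_2}\ge\dim M(\overline U)_n\ge\binom n\delta$.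
\end{proof}

\begin{example}\label{ex:Jdelta}
The elements $s-*$ form a basis of $J(S\sqcup\{*\})$, so $\Sigma J\cong M(1)$, and $\delta(J)=1$ in accordance with $\dim J_n=n-1$. Since $J_0=J_1=0$, the module $J$ itself is not generated in degree $\le1$. So for $p=2$ Theorem~\ref{thm:main} gives the true period $2$ of $H^0(\mathfrak{S}_n,J_n)$, whereas the smallest power of $2$ above the generation degree is $4$. Here $K(J)=0$, and the coefficient of $*$ identifies $\Delta J$ with the submodule of $M(0)$ that is $\mathbf{k}$ on nonempty sets and $0$ on the empty set.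
\end{example}

\begin{proposition}[D\'evissage]\label{prop:devissage}
Let $d\ge-1$ and let $\mathcal{C}$ be a class of finitely generated FI-modules, closed under isomorphism, such that
\begin{enumerate}
\item[(i)] if two terms of a short exact sequence of finitely generated FI-modules lie in $\mathcal{C}$, so does the third;
\item[(ii)] $\mathcal{C}$ contains every finitely generated $W$ with $W_n=0$ for $n\gg0$;
\item[(iii)] $\mathcal{C}$ contains $M(U)$ for every representation $U$ of degree $\le d$.
\end{enumerate}
Then $\mathcal{C}$ contains every finitely generated $W$ with $\delta(W)\le d$.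
\end{proposition}

\begin{proof}
We use induction on $d$; the case $d=-1$ is (ii). Let $d\ge0$. The hypotheses for $d$ imply those for $d-1$, so $\mathcal{C}$ contains every finitely generated module with $\delta\le d-1$. Let $W$ be finitely generated with $\delta(W)\le d$ and consider
\[
0\to K(W)\to W\to W/K(W)\to0,\qquad0\to W/K(W)\to\Sigma W\to\Delta W\to0 .
\]
By Lemma~\ref{lem:shift}, $K(W)\in\mathcal{C}$ by (ii), and $\Delta W\in\mathcal{C}$ because $\delta(\Delta W)\le d-1$. So (i) shows that $W\in\mathcal{C}$ if and only if $W/K(W)\in\mathcal{C}$, if and only if $\Sigma W\in\mathcal{C}$. Since $\delta(\Sigma W)\le d$, we may iterate: $W\in\mathcal{C}$ if and only if $\Sigma^NW\in\mathcal{C}$, for any $N$. Choose $N_1$ such that $X=\Sigma^{N_1}W$ is generated in degree $\le d$. By Lemma~\ref{lem:top}, some $\Sigma^{N_2}X$ is an extension of $M(\overline U)$, which lies in $\mathcal{C}$ by (iii), by $X'$, which lies in $\mathcal{C}$ because $\delta(X')\le d-1$. So $\Sigma^{N_1+N_2}W\in\mathcal{C}$ by (i).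
\end{proof}

\section{Stability for induced $W$}\label{sec:induced}

Let $W$ be a finite direct sum of induced modules $M(U)$, with the decomposition fixed, and let $S$ and $B$ be finite sets. Then
\begin{equation}\label{eq:WQ}
W(S\sqcup B)=W(S)\oplus Q,
\end{equation}
where $Q$ is the sum of the summands $U(A)$ with $A\not\subset S$. This decomposition is equivariant for $\mathrm{Aut}(S)\times\mathrm{Aut}(B)$. Let $\mathrm{pr}\colon W(S\sqcup B)\to W(S)$ be the projection. For an FI-module $V$ let $\iota\colon V(S)\to V(S\sqcup B)$ be the map induced by the inclusion. Define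
\begin{gather*}
\rho\colon\mathrm{Ext}^t_{\mathrm{Aut}(S\sqcup B)}(V(S\sqcup B),W(S\sqcup B))\to\mathrm{Ext}^t_{\mathrm{Aut}(S)}(V(S),W(S)),\\
\rho(\xi)=\mathrm{pr}_*\,\iota^*\,\mathrm{res}(\xi).
\end{gather*}
Thus $\rho$ is restriction followed by the coefficient map $\varphi\mapsto\mathrm{pr}\circ\varphi\circ\iota$. Since $\iota$ is natural in $V$, for fixed $W$ the map $\rho$ is natural in $V$ and commutes with the connecting maps of short exact sequences of FI-modules $V$. It is also additive for direct sums in $V$ and for the fixed decomposition of $W$.

\begin{proposition}\label{prop:rho}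
Let $W$ be a finite direct sum of induced modules, $V$ finitely generated and $t\ge0$. There is an $N=N(V,W,t)$, independent of $B$, such that $\rho$ is an isomorphism whenever $|S|\ge N$. If $V=M(a)$ and $W=M(U)$ with $U$ of degree $m$, then $N=a+m+2t$ works.
\end{proposition}

\begin{proof}
\emph{Step 1: $V=M(a)$ and $W=M(U)$.} Both modules are sums of pieces permuted by the symmetric group, so two applications of Shapiro's lemma turn $\rho$ into a restriction map with one factor of the group acting trivially, to which \eqref{eq:nakaoka} applies. Let $n=|S|\ge a+m+2t$. Fix an injection $f\colon[a]\to S$ with image $F$ and put $T=S\setminus F$.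

\emph{First variable.} The module $M(a)(S\sqcup B)$ is the sum of the lines $\mathbf{k}g$, $g\colon[a]\to S\sqcup B$ injective, and $\mathrm{Aut}(S\sqcup B)$ permutes them transitively. The stabilizer of $f$ consists of the permutations fixing $F$ pointwise; it is $\mathrm{Aut}(T\sqcup B)$ and acts trivially on $\mathbf{k}f$. The same holds for $S$ in place of $S\sqcup B$, with stabilizer $\mathrm{Aut}(T)$. Lemma~\ref{lem:shapiro} gives the vertical isomorphisms in
\[
\begin{array}{ccc}
\mathrm{Ext}^t_{\mathrm{Aut}(S\sqcup B)}(V(S\sqcup B),W(S\sqcup B))&\xrightarrow{\ \ \rho\ \ }&\mathrm{Ext}^t_{\mathrm{Aut}(S)}(V(S),W(S))\\[3pt]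
\big\downarrow{\scriptstyle\cong}&&\big\downarrow{\scriptstyle\cong}\\[3pt]
H^t(\mathrm{Aut}(T\sqcup B),W(S\sqcup B))&\xrightarrow{\mathrm{pr}_*\,\mathrm{res}}&H^t(\mathrm{Aut}(T),W(S)).
\end{array}
\]
The square commutes: since $\iota(f)=f$, both composites are restriction to $\mathrm{Aut}(T)$ followed by the coefficient map $\varphi\mapsto\mathrm{pr}(\varphi(f))$.

\emph{Second variable.} Sort the $m$-subsets of $S\sqcup B$ by their intersection $D$ with $F$:
\[
W(S\sqcup B)=\bigoplus_{D\subset F,\ |D|\le m}\ \ \bigoplus_{C\subset T\sqcup B,\ |C|=m-|D|}U(D\sqcup C).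
\]
The space $W(S)$ has the same form with $C\subset T$. The map $\mathrm{pr}$ respects $D$ and kills the terms with $C\not\subset T$. The group $\mathrm{Aut}(T\sqcup B)$ fixes $F$ pointwise, so it preserves each $D$-part and permutes its summands transitively; so does $\mathrm{Aut}(T)$ for $W(S)$. Fix $D$, put $j=m-|D|$, and choose $C_0\subset T$ with $|C_0|=j$, which is possible as $|T|\ge m$. Put $T_0=T\setminus C_0$ and $Z=U(D\sqcup C_0)$. The stabilizers of $C_0$ are $\mathrm{Aut}(C_0)\times\mathrm{Aut}(T_0\sqcup B)$ and $\mathrm{Aut}(C_0)\times\mathrm{Aut}(T_0)$. By Lemma~\ref{lem:shapiro} the map $\mathrm{pr}_*\,\mathrm{res}$ on the $D$-parts is identified with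
\[
\mathrm{res}\colon H^t(\mathrm{Aut}(C_0)\times\mathrm{Aut}(T_0\sqcup B),Z)\to H^t(\mathrm{Aut}(C_0)\times\mathrm{Aut}(T_0),Z);
\]
the corresponding square commutes because both composites are restriction to $\mathrm{Aut}(C_0)\times\mathrm{Aut}(T_0)$ followed by projection to the summand $Z$.

The second factors fix $D\sqcup C_0$ pointwise, so they act trivially on $Z$. By Lemma~\ref{lem:kunneth}(a),(c) the last map is the direct sum over $0\le i\le t$ of the identity of $H^{t-i}(\mathrm{Aut}(C_0),Z)$ tensored with the restriction $H^i(\mathrm{Aut}(T_0\sqcup B),\mathbf{k})\to H^i(\mathrm{Aut}(T_0),\mathbf{k})$. The latter is an isomorphism by \eqref{eq:nakaoka}, since $|T_0|=n-a-j\ge2t\ge2i$.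

\emph{Step 2: the general case.} Fix $W$. We prove the statement for all finitely generated $V$ at once, by induction on $t$; for $t=-1$ all groups vanish. Choose an exact sequence $0\to V'\to P\to V\to0$ with $P$ a finite sum of modules $M(a_i)$. The module $V'$ is finitely generated by Noetherianity. Write $\mathcal{E}^t(-)$ for the source or the target of $\rho$. Then $\rho$ maps the exact sequence
\[
\mathcal{E}^{t-1}(P)\to\mathcal{E}^{t-1}(V')\to\mathcal{E}^t(V)\to\mathcal{E}^t(P)\to\mathcal{E}^t(V')
\]
for $S\sqcup B$ to the one for $S$. For large $|S|$ it is bijective on the first and fourth terms by Step~1 and additivity, and on the second term by induction. The fifth term has the same degree $t$, so we cannot yet use the five lemma. Recall its two halves: the middle map is injective if the first is surjective and the second and fourth are injective; it is surjective if the second and fourth are surjective and the fifth is injective. The first half shows that $\rho$ is injective on $\mathcal{E}^t(V)$ for large $|S|$. This holds for every finitely generated $V$, in particular for $V'$. Now the second half shows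 that $\rho$ is surjective on $\mathcal{E}^t(V)$ for large $|S|$. The bounds of Step~1 do not involve $B$, so neither do the bounds obtained from them here.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stable}]
Take $S=[n]$ and $|B|=1$ in Proposition~\ref{prop:rho}: the groups for $n+1$ and for $n$ are isomorphic for all $n\ge N(V,W,t)$.
\end{proof}

To pass from induced modules to all $W$ by Proposition~\ref{prop:devissage}, we need a comparison map compatible with the long exact sequences in $W$. The map $\rho$ is not: as we saw in Section~\ref{sec:example}, $\mathrm{pr}$ does not commute with $\varepsilon\colon M(1)\to M(0)$. The next section gives a second description of $\rho$ that uses only natural maps.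

\section{The comparison map and the proof of Theorem~\ref{thm:main}}\label{sec:tau}

\subsection{The class $e$}

Fix $q=p^r$. We want a group $E$ acting transitively on a set $B$ with $q$ elements, and a class $e\in H^*(E,\mathbf{k})$ whose inversion kills the complement $Q$ in \eqref{eq:WQ} but not everything. By Lemma~\ref{lem:loc}(b), the first aim is met if $e$ vanishes on the stabilizers of the subsets $A\cap B$. These need not be trivial: if $E$ acts on itself, a coset of a subgroup $E'$ has stabilizer $E'$. So we ask that $e$ vanish on all proper subgroups. The second aim is that $e$ is not nilpotent. Elementary abelian groups carry such a class.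

Let $E=(\mathbb{Z}/p)^r$ and let $B$ be a set with $q$ elements and a simply transitive action of $E$. For $\chi\in\mathrm{Hom}(E,\mathbb{F}_p)=H^1(E,\mathbb{F}_p)$ let $\beta(\chi)\in H^2(E,\mathbb{F}_p)$ be its Bockstein, the image under the connecting map of $0\to\mathbb{Z}/p\to\mathbb{Z}/p^2\to\mathbb{Z}/p\to0$. The map $\beta$ is additive and commutes with restriction. Recall that if $x_1,\dots,x_r$ is a basis of $H^1(E,\mathbb{F}_p)$ and $y_i=\beta(x_i)$, then $H^*(E,\mathbf{k})$ is $\mathbf{k}[y_1,\dots,y_r]\otimes\bigwedge(x_1,\dots,x_r)$ for $p$ odd, and $\mathbf{k}[x_1,\dots,x_r]$ with $y_i=x_i^2$ for $p=2$. In both cases the $y_i$ generate a polynomial ring. Put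
\[
e=\prod_{\chi\ne0}\beta(\chi)\in H^s(E,\mathbf{k}),\qquad s=2(q-1).
\]
For $q=1$ the group $E$ is trivial, $e=1$, and localization changes nothing. For $q=p$ we get $e=(p-1)!\,y_1^{p-1}=-y_1^{p-1}$, and inverting $e$ is the same as inverting the class $y$ of Section~\ref{sec:example}.

\begin{lemma}\label{lem:e}
The class $e$ restricts to zero on every proper subgroup of $E$, and $e$ is not nilpotent.
\end{lemma}

\begin{proof}
If $E'<E$ is proper, then $E/E'$ is a nonzero $\mathbb{F}_p$-vector space, so some $\chi\ne0$ vanishes on $E'$, and the factor $\beta(\chi)$ restricts to $\beta(0)=0$. By additivity, $\beta(\sum c_ix_i)=\sum c_iy_i$. So $e$ is a product of nonzero linear forms in the domain $\mathbf{k}[y_1,\dots,y_r]$.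
\end{proof}

From now on $S$ is a finite set, $G=\mathrm{Aut}(S)$, and we localize at $e$. We must return from localized groups to $\mathrm{Ext}^t_G$. By Lemma~\ref{lem:e}, $1\ne0$ in $L^0$. For $r\ge2$ the space $L^0$ is larger than $\mathbf{k}\cdot1$; it contains the fraction $y_1^{q-1}/e$, which is not a scalar because $y_2$ divides $e$. So we fix, once and for all, a linear map
\[
\lambda\colon L^0\to\mathbf{k}\qquad\text{with }\lambda(1)=1 ;
\]
any choice will do. For $G$-modules $X,Y$ with trivial $E$-action, Lemma~\ref{lem:loc}(c) lets us define
\[
\Lambda\colon\mathrm{Ext}^t_{G\times E}(X,Y)_e=\bigoplus_{i\ge0}\mathrm{Ext}^i_G(X,Y)\otimes L^{t-i}\longrightarrow\mathrm{Ext}^t_G(X,Y)\otimes L^0\xrightarrow{1\otimes\lambda}\mathrm{Ext}^t_G(X,Y),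
\]
where the first arrow is the projection to the summand $i=t$. In other words, $\Lambda=1\otimes\lambda$ with $\lambda$ extended by zero to all $L^j$, $j\ne0$. Since induced maps and connecting maps act on the first tensor factor only, $\Lambda$ commutes with them.

\subsection{Good modules}

For an FI-module $W$ the map $\kappa\colon W(S)\to W(S\sqcup B)$ induced by the inclusion is $G\times E$-equivariant, with $E$ acting trivially on $W(S)$.

\begin{definition}\label{def:good}
A finitely generated FI-module $W$ is \emph{good} (for $q$) if there is an $N_W$ such that for all $S$ with $|S|\ge N_W$, all $G\times E$-modules $Y$ and all $t\in\mathbb{Z}$ the map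
\[
\kappa_*\colon\mathrm{Ext}^t_{G\times E}(Y,W(S))_e\to\mathrm{Ext}^t_{G\times E}(Y,W(S\sqcup B))_e
\]
is an isomorphism.
\end{definition}

We will take $Y=V(S)$; allowing all $Y$ makes $N_W$ independent of $V$.

\begin{lemma}\label{lem:good}
\begin{enumerate}
\item[(a)] If two terms of a short exact sequence of finitely generated FI-modules are good, so is the third.
\item[(b)] If $W$ is finitely generated and $W_n=0$ for $n\gg0$, then $W$ is good.
\item[(c)] If $U$ has degree $m<q$, then $M(U)$ is good, with $N_{M(U)}=0$.
\end{enumerate}
\end{lemma}

\begin{proof}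
(a) The maps $\kappa$ form a map of short exact sequences of $G\times E$-modules. So $\kappa_*$ maps the long exact sequence of Lemma~\ref{lem:loc}(a) for $S$ to the one for $S\sqcup B$, and the five lemma applies once $|S|$ is at least the bounds of the two good terms.

(b) Both sides vanish for large $|S|$.

(c) In \eqref{eq:WQ} the map $\kappa$ is the inclusion of a $G\times E$-direct summand with complement $Q=\bigoplus_{A\not\subset S}U(A)$, so we must show $\mathrm{Ext}^t_{G\times E}(Y,Q)_e=0$. The group $G\times E$ permutes the summands of $\mathrm{Hom}_{\mathbf{k}}(Y,Q)=\bigoplus_{A\not\subset S}\mathrm{Hom}_{\mathbf{k}}(Y,U(A))$. It preserves $S$ and $B$, so the stabilizer of $A$ is $\mathrm{Stab}_G(A\cap S)\times E_A$ with $E_A=\mathrm{Stab}_E(A\cap B)$. The set $A\cap B$ is nonempty since $A\not\subset S$, and it is a proper subset of $B$ since $|A|=m<q$. A transitive group preserves no such subset, so $E_A\ne E$. By Lemma~\ref{lem:e}, $e$ restricts to zero on $E_A$, and Lemma~\ref{lem:loc}(b) gives the vanishing.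
\end{proof}

\begin{remark}\label{rem:mq}
Part (c) is where the degree is compared with $q$, and it fails for $m=q$. Let $U$ be the trivial representation of degree $q$. Then $A=B$ spans a trivial direct summand $\mathbf{k}$ of $Q$, and $H^0(G\times E,\mathbf{k})_e$ contains $1\otimes1\ne0$. So $\kappa_*$ is not surjective for $Y=\mathbf{k}$, whatever $S$ is.
\end{remark}

\subsection{The map $\tau$}

Let $V$ be finitely generated, $W$ good, and $n=|S|\ge N_W$. For $t\in\mathbb{Z}$ let $\tau=\tau^t_n(V,W)$ be the composite
\begin{align*}
\mathrm{Ext}^t_{\mathrm{Aut}(S\sqcup B)}(V(S\sqcup B),W(S\sqcup B))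
&\xrightarrow{\ \mathrm{res}\ }\mathrm{Ext}^t_{G\times E}(V(S\sqcup B),W(S\sqcup B))\\
&\xrightarrow{\ \iota^*\ }\mathrm{Ext}^t_{G\times E}(V(S),W(S\sqcup B))\\
&\xrightarrow{\ [\,\cdot\,]\ }\mathrm{Ext}^t_{G\times E}(V(S),W(S\sqcup B))_e\\
&\xrightarrow{\ \kappa_*^{-1}\ }\mathrm{Ext}^t_{G\times E}(V(S),W(S))_e\\
&\xrightarrow{\ \Lambda\ }\mathrm{Ext}^t_G(V(S),W(S)).
\end{align*}
The map $\iota$ is $G\times E$-equivariant, $\kappa_*$ is invertible because $W$ is good, and $\Lambda$ is defined because $E$ acts trivially on $V(S)$ and $W(S)$. For $V=M(0)$, $W=J$ and $q=p$ this is the map of Section~\ref{sec:example}.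

\begin{lemma}\label{lem:taunat}
Fix $V$. Let $0\to W'\to W\to W''\to0$ be an exact sequence of good FI-modules and let $|S|\ge\max(N_{W'},N_W,N_{W''})$. Then $\tau$ maps the long exact $\mathrm{Ext}$ sequence in the second variable for $S\sqcup B$ to the one for $S$, and all squares commute.
\end{lemma}

\begin{proof}
It suffices to see that each of the five maps commutes with induced maps and connecting maps. For $\mathrm{res}$ this is general. The map $\iota^*$ comes from a map between the short exact sequences of coefficient modules obtained by applying $\mathrm{Hom}_{\mathbf{k}}(V(S\sqcup B),-)$ and $\mathrm{Hom}_{\mathbf{k}}(V(S),-)$. For $[\,\cdot\,]$ use Lemma~\ref{lem:loc}(a). The map $\kappa_*$ comes from a map of short exact sequences, and a square that commutes with vertical isomorphisms commutes with their inverses. For $\Lambda$ the claim was noted at its definition.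
\end{proof}

\begin{lemma}\label{lem:taurho}
If $W=M(U)$ with $U$ of degree $m<q$, then $\tau=\rho$. Hence for every finitely generated $V$ and $t\ge0$ the map $\tau^t_n(V,W)$ is an isomorphism for $n\gg0$.
\end{lemma}

\begin{proof}
The projection $\mathrm{pr}$ is $G\times E$-equivariant and $\mathrm{pr}\circ\kappa=\mathrm{id}$. So on localized groups $\mathrm{pr}_*$ is a left inverse of the isomorphism $\kappa_*$, hence its inverse. Since $\mathrm{pr}_*$ commutes with $[\,\cdot\,]$, we get $\tau(\xi)=\Lambda([\eta])$, where
\[
\eta=\mathrm{pr}_*\,\iota^*\,\mathrm{res}(\xi)\in\mathrm{Ext}^t_{G\times E}(V(S),W(S))=\bigoplus_{i=0}^t\mathrm{Ext}^i_G(V(S),W(S))\otimes H^{t-i}(E,\mathbf{k}).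
\]
As $H^0(E,\mathbf{k})=\mathbf{k}\cdot1$, we can write $\eta=\alpha\times1+\sum_j\alpha_j\times\beta_j$ with $\deg\beta_j>0$. Then $[\eta]=\alpha\otimes1+\sum_j\alpha_j\otimes[\beta_j]$ with $[\beta_j]\in L^{\deg\beta_j}$, so $\Lambda([\eta])=\lambda(1)\alpha=\alpha$. By Lemma~\ref{lem:kunneth}(c), $\alpha$ is the restriction of $\eta$ to $G$. Restriction commutes with $\mathrm{pr}_*$ and $\iota^*$, so $\alpha=\rho(\xi)$. The last claim is Proposition~\ref{prop:rho}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $q$. Let $\mathcal{C}$ be the class of finitely generated $W$ such that $W$ is good and, for every finitely generated $V$ and every $t\ge0$, the map $\tau^t_n(V,W)$ is an isomorphism for all $n$ above a bound depending on $V$, $W$ and $t$. For $t<0$ the map $\tau^t_n$ goes between zero groups. The class $\mathcal{C}$ is closed under isomorphism, since $\tau$ is natural in $W$. We check the hypotheses of Proposition~\ref{prop:devissage} with $d=q-1$.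

(i) Let $0\to W'\to W\to W''\to0$ be exact with two terms in $\mathcal{C}$. All three terms are good by Lemma~\ref{lem:good}(a). Fix $V$ and $t$. By Lemma~\ref{lem:taunat}, for large $n$ the map $\tau$ is a map between the long exact sequences
\[
\cdots\to\mathrm{Ext}^{t}(V,W')\to\mathrm{Ext}^t(V,W)\to\mathrm{Ext}^t(V,W'')\to\mathrm{Ext}^{t+1}(V,W')\to\cdots
\]
for $S\sqcup B$ and for $S$. The two neighbors on each side of the degree $t$ group of the third module belong to the two modules in $\mathcal{C}$ and have degrees $t-1$, $t$ or $t+1$. On these four terms $\tau$ is bijective for large $n$, so by the five lemma it is bijective on the middle term.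

(ii) If $W_n=0$ for $n\gg0$, then $W$ is good by Lemma~\ref{lem:good}(b), and source and target of $\tau$ vanish for large $n$.

(iii) This is Lemma~\ref{lem:good}(c) and Lemma~\ref{lem:taurho}.

So $\mathcal{C}$ contains every finitely generated $W$ with $\delta(W)\le q-1$. Taking $S=[n]$ and identifying $S\sqcup B$ with $[n+q]$, we obtain the isomorphism $\tau\colon\mathrm{Ext}^t_{\mathbf{k}[\mathfrak{S}_{n+q}]}(V_{n+q},W_{n+q})\to\mathrm{Ext}^t_{\mathbf{k}[\mathfrak{S}_n]}(V_n,W_n)$ for all large $n$.
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}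
The characteristic $p$ and the shape $q=p^r$ enter through Lemma~\ref{lem:e}, and the inequality $q>\delta(W)$ through Lemma~\ref{lem:good}(c); Theorem~\ref{thm:sharp} shows that the inequality cannot be dropped. Finite generation of $V$ is used in Step~2 of Proposition~\ref{prop:rho}, and that of $W$ throughout Section~\ref{sec:FI}. Neither can be dropped. For a set $\mathcal{Z}$ of natural numbers let $X(S)=\mathbf{k}$ if $|S|\in\mathcal{Z}$ and $X(S)=0$ otherwise, with bijections acting as the identity and all other injections as zero. This is an FI-module, and both $\mathrm{Hom}_{\mathfrak{S}_n}(\mathbf{k},X_n)$ and $\mathrm{Hom}_{\mathfrak{S}_n}(X_n,\mathbf{k})$ are nonzero exactly for $n\in\mathcal{Z}$. For $\mathcal{Z}$ the set of squares they are not eventually periodic.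
\end{remark}

\section{Sharpness of the period}\label{sec:sharp}

The module $J$ has period $p$ because $\binom n1\bmod p$ does. For larger $d$ we replace points by $d$-element subsets, and $\binom n1$ by $\binom nd$. Recall Lucas' theorem: if $n=\sum n_ip^i$ and $d=\sum d_ip^i$ are the expansions in base $p$, then $\binom nd\equiv\prod_i\binom{n_i}{d_i}\pmod p$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
For $d=0$ the smallest power of $p$ greater than $d$ is $1$. Take $W=M(0)$: it is generated in degree $0$ and nonzero in every degree, so $\delta(W)=0$, and $\dim\mathrm{Hom}_{\mathfrak{S}_n}(\mathbf{k},W_n)=1$ for all $n$.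

Let $d\ge1$ and let $q=p^r$ be the smallest power of $p$ with $q>d$, so that $r\ge1$ and $p^{r-1}\le d<p^r$. Let $\mathbf{k}_d$ be the trivial representation of degree $d$. Then $M(\mathbf{k}_d)(S)$ has as a basis the $d$-subsets of $S$, and sending each of them to $1$ is a map of FI-modules $M(\mathbf{k}_d)\to M(0)$. Let $W$ be its kernel; for $d=1$ this is $J$. The module $W$ is finitely generated by Noetherianity, and $\dim W_n=\binom nd-1$ for $n\ge d$. This is nonzero for large $n$, so $\delta(W)\ge0$, and it grows like $n^d$, so $\delta(W)=d$ by Lemma~\ref{lem:growth}.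

Let $\phi(n)=\dim\mathrm{Hom}_{\mathfrak{S}_n}(\mathbf{k},W_n)$. For $n\ge d$ the group $\mathfrak{S}_n$ permutes the $d$-subsets of $[n]$ transitively, so the invariants of $M(\mathbf{k}_d)_n$ are spanned by the sum of all $d$-subsets, which maps to $\binom nd\in\mathbf{k}$. Hence for $n\ge d$
\[
\phi(n)=1\ \text{ if }p\mid\tbinom nd,\qquad\phi(n)=0\ \text{ otherwise.}
\]
Since $d_i=0$ for $i\ge r$, Lucas' theorem shows that $\binom nd\bmod p$ depends only on the digits $n_0,\dots,n_{r-1}$, that is, on $n\bmod q$. So $q$ is an eventual period of $\phi$.

The eventual periods of $\phi$ are closed under greatest common divisors. Indeed, if $h,h'$ are eventual periods, write $\gcd(h,h')=ah-bh'$ with $a,b\ge0$; then $\phi(n+ah-bh')=\phi(n+ah)=\phi(n)$ for $n\gg0$. Hence the least eventual period divides $q=p^r$. If it were smaller than $q$, it would divide $p^{r-1}$, and every multiple of $p^{r-1}$ would be an eventual period. Let $c=d_{r-1}$; then $1\le c\le p-1$ because $p^{r-1}\le d<p^r$. Let $n\equiv d\pmod q$, $n\geq d$. The lowest $r$ digits of $n$ are those of $d$, so $\binom nd\equiv1\pmod p$ and $\phi(n)=0$.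 The number $n'=n+(p-c)p^{r-1}$ has digit $0$ at position $r-1$, and $\binom0c=0$, so $p\mid\binom{n'}d$ and $\phi(n')=1$. As $n$ can be arbitrarily large, $(p-c)p^{r-1}$ is not an eventual period, a contradiction. So the least eventual period of $\phi$ is $q$.

These examples all have $V=M(0)$ and $t=0$. For each $d$, no number smaller than the least power of $p$ above $d$ is an eventual period for all $W$ with $\delta(W)=d$; and since $V$ is fixed while $d$ is arbitrary, the period cannot be bounded in terms of $V$ alone.
\end{proof}

\begin{thebibliography}{9}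

\bibitem{CEFN}
Church, Ellenberg, Farb and Nagpal, \emph{Geom. Topol.} \textbf{18} (2014).

\bibitem{Nagpal}
Rohit Nagpal, \emph{FI-modules and the cohomology of modular representations of symmetric groups}, arXiv:1505.04294 (2015).

\bibitem{Nakaoka}
Nakaoka, \emph{Ann. of Math.} \textbf{71} (1960).

\end{thebibliography}
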